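# Čech classes that survive on every open set: a counterexample from quaternions

## 1. Čech classes, a conjecture, and the case of dimension at most one

Let $R$ be a noetherian integral domain, integrally closed in its field of fractions $K$, let $X=\mathrm{Spec}\,R$, and let $G$ be an affine flat group scheme over $R$. For $U\subset X$ open put $\mathcal G(U):=G(\mathcal O_X(U))$. This is a sheaf of groups for the Zariski topology.

**Definition.** For an open cover $\mathfrak U=\{U_i\}$ of $X$, a *Čech 1-cocycle* is a family $g_{ij}\in\mathcal G(U_i\cap U_j)$ with $g_{ij}g_{jk}=g_{ik}$ on $U_i\cap U_j\cap U_k$. Two cocycles $g,g'$ are *cohomologous* if $g'_{ij}=h_ig_{ij}h_j^{-1}$ for some $h_i\in\mathcal G(U_i)$. The set of classes is $\check H^1(\mathfrak U,\mathcal G)$, and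
$$\check H^1(X,G):=\varinjlim_{\mathfrak U}\check H^1(\mathfrak U,\mathcal G)$$
is the direct limit under refinement. The class of the trivial cocycle is denoted $1$. The same construction on an open $U\subset X$ gives $\check H^1(U,G)$, and restricting covers and cocycles gives a map of pointed sets $\check H^1(X,G)\to\check H^1(U,G)$.

Taking $i=j=k$ in the cocycle condition gives $g_{ii}=1$, and then $g_{ji}=g_{ij}^{-1}$. Two conventions hold throughout. Covers consist of nonempty open sets (we may drop empty members). And since $X$ is irreducible, any two nonempty open sets meet. For $U\neq\emptyset$ we have $\mathcal O_X(U)\subset K$. Writing $G=\mathrm{Spec}\,H$, so that $G(A)=\mathrm{Hom}_{R\text{-alg}}(H,A)$, we get an inclusion $\mathcal G(U)\subset G(K)$. For the same reason $G(\bigcap A_\alpha)=\bigcap G(A_\alpha)$ for subrings $A_\alpha$ of a common ring. So all identities between cocycles may be checked in the single group $G(K)$.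

**Example.** Let $R=\mathbb Z[\sqrt{-5}]$ and $G=\mathbf{GL}_1$. Cover $X$ by $U_1=D(2)$ and $U_2=D(3)$. The element $g_{12}=1+\sqrt{-5}$ has norm $6$, so it is a unit on $D(6)=U_1\cap U_2$ and defines a cocycle. It comes from the ideal $I=(2,1+\sqrt{-5})$: on $U_1$ the ideal is generated by $e_1=1$; on $U_2$ it is generated by $e_2=1+\sqrt{-5}$, because $2=(1+\sqrt{-5})(1-\sqrt{-5})/3$; and $e_2=e_1g_{12}$. If the class were trivial, the local generators could be corrected to agree, and $I$ would be principal. But $R/I=\mathbb Z/2$, so a generator would have norm $2=x^2+5y^2$, which is impossible. The class is therefore nontrivial, and it becomes trivial on $D(2)$.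

The question comes from V. I. Chernousov, A. S. Rapinchuk and I. A. Rapinchuk, "The finiteness of the genus of a finite-dimensional division algebra, and some generalizations", arXiv:1802.00299 (2018).

**Conjecture.** Let $R$ be a finitely generated $\mathbb Z$-algebra which is an integral domain integrally closed in its field of fractions, and $X=\mathrm{Spec}\,R$. Given an affine reductive group scheme $G$ of finite type over $R$, there exists a nonempty open $U\subset X$ such that the restriction map $\check H^1(X,G)\to\check H^1(U,G)$ is trivial (or even $\check H^1(U,G)=1$).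

"Trivial" means that the image is $\{1\}$. In plain words: can one shrink $X$ once so that all classes defined on $X$ die simultaneously? We shall see that the answer is no, in both forms. We start where the answer is yes.

**Theorem 1.** Let $R$ be as in the Conjecture. If $\dim R\le1$, the conjecture holds, in the strong form $\check H^1(U,G)=1$ for some nonempty open $U$, for every affine flat $G$ of finite type over $R$.

If $\dim R=0$, then $X$ is a point, every cover contains $X$ itself, and $\check H^1(X,G)=1$. Let $\dim R=1$. Then $R$ is a Dedekind domain, $K$ is a global field, and the maximal ideals of $R$ are all the places of $K$ outside a finite nonempty set $S$, which contains the archimedean places if $K$ is a number field. For $v\notin S$ let $R_{(v)}$ be the local ring and $\hat R_v$ its completion, with fraction field $K_v$. The nonempty open sets are exactly the complements of finite sets of closed points.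

**Step 1. The external input.** The purpose of this step is to bring in a finite set against which cocycles can be compared. Let $\mathbb A^S$ be the adeles outside $S$. A closed embedding of $G$ into an affine space over $R$ shows that $G(\hat R_v)$ is compact and open in $G(K_v)$ (it consists of the points with coordinates in $\hat R_v$) and that $\prod_{v\notin S}G(\hat R_v)$ is compact open in $G(\mathbb A^S)$. The set
$$\mathcal C=\prod_{v\notin S}G(\hat R_v)\,\big\backslash\,G(\mathbb A^S)\,\big/\,G(K)$$
is finite by A. Borel, *Some finiteness properties of adele groups over number fields* (Publ. IHÉS 16 (1963), Theorem 5.1), for number fields, and by B. Conrad, *Finiteness theorems for algebraic groups over function fields* (Compositio Math. 148 (2012), Theorem 1.3.1), for function fields. The choice of compact open subgroup does not matter, since any two are commensurable. Enlarging $S$ does no harm either, since $G(\mathbb A^{S_1})\to G(\mathbb A^{S})$ is surjective for $S_1\subset S$ and maps products $\prod G(\hat R_v)$ to products of the same kind.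

**Step 2. $\check H^1(X,G)$ is finite.** We attach to each cocycle an element of $\mathcal C$ and show that it determines the class. Let $g$ be a cocycle on $\{U_i\}$. Fix $i_0$, and for each closed point $v$ choose $i(v)$ with $v\in U_{i(v)}$, taking $i(v)=i_0$ if $v\in U_{i_0}$. Put $a_v=g_{i(v)i_0}\in G(K)$. Since $X\setminus U_{i_0}$ is finite, $a_v=1$ for almost all $v$, so $(a_v)\in G(\mathbb A^S)$.

Let $g'$ be a second cocycle on the same cover, with the same choices, such that $(a_v)$ and $(a'_v)$ have the same class in $\mathcal C$: say $a'_v=u_va_v\gamma$ with $u_v\in G(\hat R_v)$ and $\gamma\in G(K)$. Then $u_v=a'_v\gamma^{-1}a_v^{-1}$ lies in $G(K)\cap G(\hat R_v)=G(K\cap\hat R_v)=G(R_{(v)})$. Put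
$$h_i=g'_{ii_0}\gamma^{-1}g_{i_0i}\in G(K).$$
First,
$$h_ig_{ij}h_j^{-1}=g'_{ii_0}\gamma^{-1}(g_{i_0i}g_{ij}g_{ji_0})\gamma g'_{i_0j}=g'_{ii_0}g'_{i_0j}=g'_{ij}.$$
Second, for every closed $v\in U_i$,
$$h_i=g'_{i\,i(v)}\,g'_{i(v)i_0}\,\gamma^{-1}\,g_{i_0i(v)}\,g_{i(v)\,i}=g'_{i\,i(v)}\,u_v\,g_{i(v)\,i}\in G(R_{(v)}),$$
because $v\in U_i\cap U_{i(v)}$. Hence $h_i\in\bigcap_{v\in U_i}G(R_{(v)})=G\big(\bigcap_{v\in U_i}R_{(v)}\big)=G(\mathcal O_X(U_i))$, and $g\sim g'$.

If $\check H^1(X,G)$ had more than $|\mathcal C|$ elements, we could represent $|\mathcal C|+1$ distinct classes by cocycles on a common refinement with common choices of $i_0$ and $i(v)$. Two of them would have the same class in $\mathcal C$ and would be cohomologous, a contradiction. So $|\check H^1(X,G)|\le|\mathcal C|<\infty$.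

**Step 3. Each single class dies on some nonempty open set.** This holds over any integral $X$. Let $g$ be a cocycle on $\{U_i\}$. On $U_{i_0}$, covered by the sets $U_i\cap U_{i_0}$, put $h_i=g_{i_0i}\in\mathcal G(U_i\cap U_{i_0})$. Then $h_ig_{ij}h_j^{-1}=g_{i_0i}g_{ij}g_{ji_0}=1$. So the class is trivial on $U_{i_0}$. By Step 2 there are finitely many classes on $X$. On the intersection $U$ of finitely many nonempty open sets, one for each class, the map $\check H^1(X,G)\to\check H^1(U,G)$ is trivial.

**Step 4. Restriction to $U$ is surjective.** This upgrades "the image is trivial" to "$\check H^1(U,G)=1$". Let $g$ be a cocycle on a cover $\{V_i\}$ of $U$, let $X\setminus U=\{v_1,\dots,v_r\}$, and fix $i_0$. The set $W_l=V_{i_0}\cup\{v_l\}$ is open, since its complement is a finite set of closed points. As $v_l\notin U$, we have $W_l\cap V_j=V_{i_0}\cap V_j$, and $W_l\cap W_{l'}=V_{i_0}$ for $l\ne l'$. On the cover $\{V_i\}\cup\{W_l\}$ of $X$ let every index $W_l$ behave like $i_0$: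
$$g_{W_lV_j}=g_{i_0j},\qquad g_{V_jW_l}=g_{ji_0},\qquad g_{W_lW_{l'}}=1.$$
Each component is defined on the right open set, and the cocycle identities are those of $g$ with $W_l$ replaced by $i_0$. Restricted to $U$, this is the pullback of $g$ along the refinement map $V_i\mapsto i$, $W_l\cap U\mapsto i_0$, so it has the class of $g$. With Step 3, $\check H^1(U,G)=1$. $\square$

## 2. What is left of this argument in higher dimension

Step 3 never used the dimension. Step 4 used that a missing closed point can be added to an open set; in higher dimension the complement of $V_{i_0}$ contains whole divisors. Step 2 used that $X\setminus U_{i_0}$ is a finite set of points, so that a cocycle becomes an adelic point of the global field $K$. The real issue is finiteness, as the following lemma makes precise.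

**Lemma 2.** Let $X$ be integral. If for every nonempty open $U$ the image of $\check H^1(X,G)\to\check H^1(U,G)$ is nontrivial, then for every nonempty open $U$ the image is infinite.

*Proof.* Suppose the image for some $U$ is finite. By Step 3 above, applied on $U$, each of its elements becomes trivial on some nonempty open subset of $U$. Let $U'$ be the intersection of these finitely many sets; it is nonempty because $X$ is irreducible. The map $\check H^1(X,G)\to\check H^1(U',G)$ factors through the image in $\check H^1(U,G)$, so it is trivial, a contradiction. $\square$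

So a counterexample must have infinite image on every $U$; and, by Lemma 2, to get one it suffices to produce, for each $U$ separately, one class on $X$ that survives on $U$. No single class can serve for all $U$, by Step 3: the class has to depend on $U$.

For an Azumaya algebra $\Lambda$ over $R$ (recalled in Section 3) let $\mathbf{GL}_1(\Lambda)$ be the group scheme $R'\mapsto(\Lambda\otimes_RR')^\times$ and let $\mathbf{SL}_1(\Lambda)$ be the kernel of the reduced norm. They are affine, smooth and of finite type, and they are étale forms of $\mathbf{GL}_d$ and $\mathbf{SL}_d$. So they are reductive, and $\mathbf{SL}_1(\Lambda)$ is even semisimple and simply connected. We shall prove two theorems.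

**Theorem 3.** Let $n\ge2$, $R=\mathbb Z[\frac12][x_1,\dots,x_n]$, $X=\mathrm{Spec}\,R$,
$$\Lambda_0=\mathbb Z[\tfrac12]\langle i,j\mid i^2=j^2=-1,\ ij=-ji\rangle,$$
and let $G$ be $\mathbf{SL}_1(\Lambda_0)_R$ or $\mathbf{GL}_1(\Lambda_0)_R$. For every nonempty open $U\subset X$ the map $\check H^1(X,G)\to\check H^1(U,G)$ has a nontrivial element in its image. In fact its image is infinite.

**Theorem 4.** Let $R$ be a finitely generated $\mathbb Z$-algebra that is a normal domain of Krull dimension $\ge3$. There are a nonzero $r'\in R$ and a quaternion Azumaya algebra $\Lambda$ over $R'=R[1/r']$ such that, for $X'=\mathrm{Spec}\,R'$ and $G=\mathbf{SL}_1(\Lambda)$ or $\mathbf{GL}_1(\Lambda)$, the map $\check H^1(X',G)\to\check H^1(U,G)$ has infinite image for every nonempty open $U\subset X'$. The same then holds for every nonempty affine open $X''\subset X'$ in place of $X'$.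

Theorem 3 disproves the conjecture in its main form, and hence also the stronger variant in parentheses. Theorem 4 says that it fails in every birational class of dimension at least $3$. Together with Theorem 1 this leaves the case of dimension exactly $2$, which these arguments do not settle.

## 3. Azumaya algebras and kernels of pairs $(\varphi_1+a,\ \varphi_2+b)$

**Definition.** An *Azumaya algebra* of degree $d$ over $R$ is an $R$-algebra $\Lambda$, finitely generated projective of rank $d^2$ as a module, such that $\Lambda\otimes_R\kappa(x)$ is a central simple $\kappa(x)$-algebra for every $x\in\mathrm{Spec}\,R$. Equivalently, $\Lambda$ is finitely generated projective of rank $d^2$ and the map $\Lambda\otimes_R\Lambda^{\mathrm{op}}\to\mathrm{End}_R(\Lambda)$, $x\otimes y\mapsto(z\mapsto xzy)$, is an isomorphism.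

Étale locally on $R$, $\Lambda$ is isomorphic to $M_d$. The determinant descends to the *reduced norm* $\mathrm{Nrd}:\Lambda\to R$, which is multiplicative, and $\lambda\in\Lambda^\times$ if and only if $\mathrm{Nrd}(\lambda)\in R^\times$. The algebra $M_2(\Lambda)$ is Azumaya of degree $2d$, and after splitting one reads off that a triangular $2\times2$ matrix with diagonal entries $\alpha,\beta\in\Lambda$ has reduced norm $\mathrm{Nrd}(\alpha)\mathrm{Nrd}(\beta)$. In particular elementary matrices have reduced norm $1$.

**Example.** $\Lambda_0$ is free over $\mathbb Z[\frac12]$ on $1,i,j,ij$. Its fibers are the quaternion algebras $(-1,-1)$ over $\mathbb Q$ and over $\mathbb F_p$, $p$ odd, which are central simple because the characteristic is not $2$. So $\Lambda_0$ is Azumaya of degree $2$, and $\mathrm{Nrd}(y_0+y_1i+y_2j+y_3ij)=y_0^2+y_1^2+y_2^2+y_3^2$.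

Now let $R$ be a noetherian domain, $\Lambda$ an Azumaya $R$-algebra, $a,b\in\Lambda$ with $c:=ab-ba\in\Lambda^\times$, and $\varphi_1,\varphi_2\in R$. Put
$$f=\varphi_1+a,\qquad g=\varphi_2+b,\qquad\text{so that}\qquad fg-gf=c. \tag{1}$$
Let $(f,g):\Lambda^2\to\Lambda$ be the map $\binom{u_1}{u_2}\mapsto fu_1+gu_2$ of right $\Lambda$-modules, and
$$P=\ker\big((f,g):\Lambda^2\to\Lambda\big),\qquad s=\binom{s_1}{s_2}=\binom{gc^{-1}}{-fc^{-1}} .$$
By (1), $(f,g)s=(fg-gf)c^{-1}=1$. Hence $(f,g)$ is surjective, split by $s$, and
$$\Lambda^2=P\oplus s\Lambda . \tag{2}$$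
As $0\to P\to\Lambda^2\to\Lambda\to0$ splits, the formation of $P$ commutes with every base change $R\to R_1$: $P\otimes_RR_1$ is the kernel of $(f,g)$ on $(\Lambda\otimes_RR_1)^2$. We shall also use, over $R$ and over every localization of it:
$$\text{if } e\in P \text{ and the matrix } (e\,|\,s)\in M_2(\Lambda) \text{ is invertible, then } e \text{ is a basis of } P. \tag{3}$$
Indeed $e,s$ is then a basis of $\Lambda^2$; if $p=e\alpha+s\beta\in P$, applying $(f,g)$ gives $\beta=0$, so $P=e\Lambda$.

**Lemma 5.** $P$ defines a class $\xi_P\in\check H^1(X,\mathbf{SL}_1(\Lambda))$. If its restriction to a nonempty open $U$, or the restriction of its image in $\check H^1(X,\mathbf{GL}_1(\Lambda))$, is trivial, then $P_h\cong\Lambda_h$ as right $\Lambda_h$-modules for every nonzero $h\in R$ with $D(h)\subset U$.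

*Proof.*

**Step 1. Near each point, $P$ has a basis $e$ with $\mathrm{Nrd}(e\,|\,s)=1$.** Let $x\in X$ and $S=\Lambda\otimes_RR_x$. Since $fs_1+gs_2=1$ gives only a statement about left multiples of $s_1,s_2$, record it as $Ss_1+Ss_2=S$. We want $z\in S$ with
$$u:=s_2+zs_1\in S^\times .$$
The ring $S$ is finite over a local ring, hence semilocal, and the existence of $z$ is Bass's theorem that semilocal rings have stable range $1$ (H. Bass, *K-theory and stable algebra*, Publ. IHÉS 22 (1964), Lemma 6.4). In our situation it is quick to prove. Let $\mathfrak m\subset R_x$ be the maximal ideal. An element of $S$ that is a unit modulo $\mathfrak mS$ is a unit, by Nakayama applied to $S/uS$ and $S/Su$. So we may work in the central simple algebra $S/\mathfrak mS\cong M_r(E)$ with $E$ a division ring, acting on columns $V=E^r$. The hypothesis gives $\ker s_1\cap\ker s_2=0$. Put $N=\ker s_2$, so $s_1|_N$ is injective, and choose a complement $C$ of $s_2(V)$ in $V$; then $\dim C=\dim N=\dim s_1(N)$. Let $z$ map $s_1(N)$ isomorphically onto $C$ and vanish on a complement of $s_1(N)$.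 If $(s_2+zs_1)v=0$, then $s_2v$ and $zs_1v$ lie in $s_2(V)$ and $C$, so both vanish. Thus $v\in N$, then $s_1v=0$, and $v=0$. So $s_2+zs_1$ is invertible.

With such a $z$, put
$$E=\begin{pmatrix}1&-s_1u^{-1}\\0&1\end{pmatrix}\begin{pmatrix}1&0\\z&1\end{pmatrix}.$$
The right factor sends $s$ to $\binom{s_1}{u}$ and the left one sends this to $\binom0u$, so $Es=\binom0u$. Let $w=E^{-1}\binom{u^{-1}}0$. Then $(w\,|\,s)=E^{-1}\mathrm{diag}(u^{-1},u)$ has reduced norm $\mathrm{Nrd}(u)^{-1}\mathrm{Nrd}(u)=1$. Put $e=w-s\cdot(f,g)w$. Then $(f,g)e=(f,g)w-(f,g)w=0$, so $e\in P_x$. Also $(e\,|\,s)$ arises from $(w\,|\,s)$ by adding a right multiple of the second column to the first, so $\mathrm{Nrd}(e\,|\,s)=1$. By (3), $e$ is a basis of $P_x$.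

**Step 2. The cocycle.** Here we spread out and glue. The coordinates of $e$ involve finitely many denominators, so $e\in P_t$ for some principal open $D(t)\ni x$. The element $\mathrm{Nrd}(e\,|\,s)\in R_t$ equals $1$ in $R_x\supset R_t$, hence equals $1$, and (3) applies over $R_t$. So there is a cover of $X$ by principal open sets $U_i$ with bases $e_i$ of $P|_{U_i}$ and $\mathrm{Nrd}(e_i\,|\,s)=1$. On $U_i\cap U_j$ write $e_j=e_ig_{ij}$ with $g_{ij}\in\Lambda(U_i\cap U_j)^\times$. From $(e_j\,|\,s)=(e_i\,|\,s)\,\mathrm{diag}(g_{ij},1)$ we get $\mathrm{Nrd}(g_{ij})=1$, and $e_k=e_jg_{jk}=e_ig_{ij}g_{jk}$ gives $g_{ij}g_{jk}=g_{ik}$. This is $\xi_P$. Other bases $e_i'=e_ik_i$ of the same kind have $\mathrm{Nrd}(k_i)=1$ and give $g'_{ij}=k_i^{-1}g_{ij}k_j$, which is cohomologous.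

**Step 3. A trivial class gives a free module.** If the restriction to $U$ is trivial for $\mathbf{SL}_1$, it is trivial for $\mathbf{GL}_1$. In the latter case there are a cover $\{V_l\}$ of $U$ with $V_l\subset U_{i(l)}$ and $h_l\in\Lambda(V_l)^\times$ with $g_{i(l)i(l')}=h_l^{-1}h_{l'}$ on $V_l\cap V_{l'}$. Then
$$e_{i(l')}h_{l'}^{-1}=e_{i(l)}g_{i(l)i(l')}h_{l'}^{-1}=e_{i(l)}h_l^{-1},$$
so the local bases $e_{i(l)}h_l^{-1}$ agree on overlaps and glue to a section of $P$ over $U$ that is a basis locally, hence a basis of $P|_U$. Restrict it to $D(h)\subset U$. $\square$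

Combined with base change, the lemma turns survival into a question over any test ring:
$$\begin{gathered}\text{if }\xi_P|_U\text{ is trivial (for }\mathbf{SL}_1\text{ or }\mathbf{GL}_1),\ D(h)\subset U,\ \text{and }\rho:R\to T\text{ is a homomorphism of}\\ \text{commutative rings with }\rho(h)\in T^\times,\text{ then }\ker\big((f,g)\text{ on }(\Lambda\otimes_{R,\rho}T)^2\big)\cong\Lambda\otimes_{R,\rho}T.\end{gathered}\tag{4}$$

Before using it, we record two identities that follow from (1) alone:
$$f\cdot gc^{-1}g=(gf+c)c^{-1}g=g\,(fc^{-1}g+1),\qquad f\,(1-gc^{-1}f)=f-(gf+c)c^{-1}f=-g\,fc^{-1}f. \tag{5}$$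
They exhibit two elements $u$, namely $gc^{-1}g$ and $1-gc^{-1}f$, for which $fu$ is a right multiple of $g$.

## 4. Polynomial coefficients: a degree argument, and how it dies on $x_2^2+1\ne0$

Take $R=\mathbb Z[\frac12][x_1,x_2]$, $\Lambda=(\Lambda_0)_R$, $a=i$, $b=j$ and simply $\varphi_1=x_1$, $\varphi_2=x_2$. Here $c=2ij$ is a unit. Test over $T=\mathbb Q[x_1,x_2]$: then $\Lambda\otimes T=A:=D[x_1,x_2]$ with $D=\Lambda_0\otimes\mathbb Q$, a division algebra because the sum of four squares is anisotropic over $\mathbb Q$.

**Example.** *The kernel of $(x_1+a,\,x_2+b)$ on $A^2$ is not isomorphic to $A$.* Since $A$ is a domain, $(u_1,u_2)\mapsto u_1$ identifies the kernel with $I=\{u:fu\in gA\}$. Suppose $I=eA$. Multiplying the elements in (5) by $c$ on the right, with $a'=c^{-1}ac$ and $b'=c^{-1}bc$, we see that $I$ contains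
$$(x_2+b)(x_2+b')\qquad\text{and}\qquad c-(x_2+b)(x_1+a').$$
Degrees in $x_1$ and in $x_2$ are additive on $A$. The first element shows $\deg_{x_1}e=0$, the second $\deg_{x_2}e\le1$. So $e=x_2e_1+e_0$ with $e_0,e_1\in D$. Let $\mathrm{ev}:A\to D[x_1]$ be $\sum x_2^nu_n\mapsto\sum(-b)^nu_n$; it kills $gA$, since $(x_2+b)x_2^nu$ goes to $(-b)^{n+1}u+(-b)^nbu=0$. If $e_1=0$, then $e$ is a unit, $1\in I$, $f\in gA$; but $\mathrm{ev}(f)=x_1+a\ne0$. If $e_1\ne0$, scale on the right to $e=x_2+\beta$. From $fe\in gA$ we get
$$0=\mathrm{ev}(fe)=-b(x_1+a)+(x_1+a)\beta=x_1(\beta-b)+(a\beta-ba),$$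
so $\beta=b$ and $ab=ba$, a contradiction.

By (4) with $h=1$, this gives $\xi_P\ne1$ on $X$. Now invert $h=x_2^2+1=\mathrm{Nrd}(g)$. Then $g$ is a unit, and $e=\binom{1}{-g^{-1}f}$ is a basis of $P_h$. Since $g^{-1}fg=f+g^{-1}c$, subtracting $e\cdot gc^{-1}$ from $s$ leaves $\binom{0}{\,-fc^{-1}+(f+g^{-1}c)c^{-1}}=\binom0{g^{-1}}$. So $\mathrm{Nrd}(e\,|\,s)=\mathrm{Nrd}(g)^{-1}$, and the basis $eg$ has $\mathrm{Nrd}(eg\,|\,s)=1$. Writing the local bases as $e_i=eg\,k_i$ with $\mathrm{Nrd}(k_i)=1$ gives $g_{ij}=k_i^{-1}k_j$. The class $\xi_P$ is trivial on $D(x_2^2+1)$, even for $\mathbf{SL}_1$.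

The proof broke at the degree bounds: once $h$ is inverted there are units of positive degree, and the degree no longer restricts $e$. We need a test ring in which a prescribed $h$ is *already* a unit and in which something still does the work of degrees. Two observations give it.

First, $R$ contains $\frac12$, so for $\tau\in\mathbb Z^2$ and $m\ge1$ the rescaled coordinates $\varphi_1=(x_1-\tau_1)/2^m$, $\varphi_2=(x_2-\tau_2)/2^m$ lie in $R$. Given $h$, choose $\tau$ with $h(\tau)\ne0$ and $m$ so large that $h$ has no zero on the $2$-adic polydisc of radius $|2^m|$ around $\tau$. In the ring of analytic functions on this polydisc, $h$ is a unit; and in the coordinates $\varphi_1,\varphi_2$ the polydisc is the unit polydisc, where $P$ is the kernel of $(X+i,\,Y+j)$. So $h$ has disappeared, and one fixed statement over one fixed ring remains to be proved. It uses the same place $2$ twice: $2$ is invertible in $R$, and $\Lambda_0\otimes\mathbb Q_2$ is a division algebra.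

Second, analytic functions have no degree, but those of norm at most $1$ reduce to polynomials over the residue field, which do. The price is that the residue field is commutative, so reduction forgets $c$. The commutator has to be recovered from terms of size exactly $|c|$.

## 5. Nonfreeness over the Tate algebra

Let $F$ be a nonarchimedean local field and $D$ a noncommutative finite-dimensional central division $F$-algebra. Let $|\cdot|$ be the multiplicative absolute value on $D$ extending that of $F$, and let $O_D=\{|d|\le1\}$, with residue ring $\Delta=O_D/\{|d|<1\}$. This is a finite division ring, hence a commutative field by Wedderburn.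

**Definition.** The *Tate algebra* $T=F\langle X,Y\rangle$ is the ring of power series $\sum\alpha_{mn}X^mY^n$ with $\alpha_{mn}\in F$, $\alpha_{mn}\to0$. Put
$$A=D\otimes_FT=D\langle X,Y\rangle=\Big\{\sum d_{mn}X^mY^n:\ d_{mn}\in D,\ d_{mn}\to0\Big\},\qquad \Big|\sum d_{mn}X^mY^n\Big|=\max|d_{mn}|,$$
with $X,Y$ central. (All norms on the finite-dimensional space $D$ are equivalent, which gives the second equality.)

The norms of nonzero elements lie in $|D^\times|$. The elements with $|u|\le1$ form a ring, and reducing coefficients gives a surjective homomorphism $u\mapsto\bar u$ onto $\Delta[X,Y]$ with kernel $\{|u|<1\}$. As $\Delta[X,Y]$ is a domain, $|u|=|v|=1$ implies $|uv|=1$. For general nonzero $u,v$ write $u=du_1$, $v=v_1d'$ with $d,d'\in D^\times$ and $|u_1|=|v_1|=1$; then $|uv|=|d||u_1v_1||d'|=|u||v|$. So the norm is multiplicative and $A$ is a domain. Since $A$ is complete, $1-m$ is a unit whenever $|m|<1$.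

**Example.** In $\mathbb Q_2\langle X,Y\rangle$ (the same facts hold with $F$ in place of $D$) the element $1+2X$ is a unit with inverse $\sum(-2X)^n$. The element $Y^2+1$ is not: an inverse $v$ would have $|v|=1$ and $(Y+1)^2\bar v=1$ in $\mathbb F_2[X,Y]$. So the trivialization found in Section 4 is not available here.

**Lemma 6.** Let $a,b\in O_D$ with $c:=ab-ba\ne0$, and put $f=X+a$, $g=Y+b\in A$. Then the right $A$-module $P_0=\ker\big((f,g):A^2\to A\big)$ is not isomorphic to $A$.

*Proof.*

**Step 1. Reduction to a right ideal.** If $fu_1+gu_2=0$ and $u_1=0$, then $gu_2=0$ and $u_2=0$. So $(u_1,u_2)\mapsto u_1$ identifies $P_0$ with the right ideal $I=\{u\in A:fu\in gA\}$. Suppose $P_0\cong A$; then $I=eA$ for some $e$.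

**Step 2. The reduction of $e$.** This step replaces the degree bounds. Since $fg-gf=c\in D^\times$, the identities (5) hold in $A$. Multiplying on the right by $c$, with $a'=c^{-1}ac$ and $b'=c^{-1}bc$ in $O_D$, we find in $I$ the elements
$$gc^{-1}gc=(Y+b)(Y+b'),\qquad(1-gc^{-1}f)c=c-(Y+b)(X+a').$$
Both have norm $1$. In particular $e\neq0$, and after multiplying $e$ on the right by an element of $D^\times$ we may assume $|e|=1$. Each of the two elements is $eh$ for some $h$, and $|h|=1$ by multiplicativity. Because $\Delta$ is commutative, $\bar c=\bar a\bar b-\bar b\bar a=0$, i.e. $|c|<1$. Reducing, $\bar e$ divides both $(Y+\bar b)(Y+\bar b')$ and $(Y+\bar b)(X+\bar a')$ in the UFD $\Delta[X,Y]$. As $Y+\bar b'$ and $X+\bar a'$ are nonassociate primes, $\bar e$ divides $Y+\bar b$. So up to a factor in $\Delta^\times$ we have $\bar e=1$ or $\bar e=Y+\bar b$, and multiplying $e$ on the right by a unit of $O_D$ we may assume equality.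

**Step 3. Two evaluation maps.** They detect membership in $gA$ and in $fD\langle X\rangle$. Every element of $A$ is uniquely $\sum Y^nu_n$ with $u_n\in D\langle X\rangle$, $u_n\to0$. Define
$$\mathrm{ev}:A\to D\langle X\rangle,\quad\sum_nY^nu_n\mapsto\sum_n(-b)^nu_n,\qquad \mathrm{ev}':D\langle X\rangle\to D,\quad\sum_mX^md_m\mapsto\sum_m(-a)^md_m.$$
Both converge since $|a|,|b|\le1$, and both are additive and do not increase norms, hence are continuous. We have $\mathrm{ev}((Y+b)Y^nu)=(-b)^{n+1}u+(-b)^nbu=0$ for $u\in D\langle X\rangle$; summing over $n$, $\mathrm{ev}$ kills $gA$. In the same way $\mathrm{ev}'$ kills $(X+a)D\langle X\rangle$.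

**Step 4. The case $\bar e=1$.** Then $|1-e|<1$, so $e$ is a unit, $I=A$, and $f=f\cdot1\in gA$. But $\mathrm{ev}(f)=X+a\ne0$, a contradiction.

**Step 5. The case $\bar e=Y+\bar b$.** Here the commutator reappears. Write $e=\sum Y^ne_n$ with $e_n\in D\langle X\rangle$. The shape of $\bar e$ says $e_1=1+\eta$ with $|\eta|<1$, and $\mu:=\max_{n\ge2}|e_n|<1$. About $e_0$ we only need $e_0\in D\langle X\rangle$. Since $fe\in gA$ and $fe=\sum Y^n(X+a)e_n$,
$$0=\mathrm{ev}(fe)=\sum_n(-b)^n(X+a)e_n=(X+a)\sum_n(-b)^ne_n+\sum_n\kappa_ne_n,\qquad\kappa_n:=(-b)^na-a(-b)^n.$$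
Apply $\mathrm{ev}'$. The first summand lies in $(X+a)D\langle X\rangle$ and disappears, leaving
$$\sum_n\mathrm{ev}'(\kappa_ne_n)=0. \tag{6}$$
Now $\kappa_0=0$ and $\kappa_1=-ba+ab=c$. For all $n$ we have $|\kappa_n|\le|c|$, because
$$b^na-ab^n=\sum_{l=0}^{n-1}b^l(ba-ab)b^{n-1-l}$$
(a telescoping sum) and $|b|\le1$. The term $n=1$ of (6) is $\mathrm{ev}'(c+c\eta)=c+\mathrm{ev}'(c\eta)$ with $|\mathrm{ev}'(c\eta)|\le|c||\eta|<|c|$. The terms with $n\ge2$ satisfy $|\mathrm{ev}'(\kappa_ne_n)|\le|c|\mu<|c|$. So the left side of (6) has absolute value exactly $|c|\neq0$, a contradiction. $\square$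

Compare with Section 4. There $e=x_2+\beta$ exactly, and the $x_1$-coefficient forced $\beta=b$. Here $e$ is $Y+b$ only up to an error of norm less than $1$ with terms of all degrees. The map $\mathrm{ev}'$ removes the uncontrolled part, and every remaining error term carries a commutator factor $\kappa_n$, so it is smaller than $c$.

## 6. Proof of Theorem 3

**Step 1. The data satisfy the hypotheses.** $R=\mathbb Z[\frac12][x_1,\dots,x_n]$ is a finitely generated regular domain, hence normal. By the example in Section 3, $\Lambda=(\Lambda_0)_R$ is Azumaya. For $a=i$, $b=j$ we have $c=ij-ji=2ij\in\Lambda^\times$, since $(ij)^2=-1$ and $\frac12\in R$.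

**Step 2. $D=\Lambda_0\otimes\mathbb Q_2$ is a division algebra with $i,j\in O_D$.** This is needed for Lemma 6. It suffices that $q=y_0^2+y_1^2+y_2^2+y_3^2$ is anisotropic over $\mathbb Q_2$, since $\mathrm{Nrd}(y)=y\bar y=q(y)$, with $\bar y$ the conjugate quaternion. Let $q(y)=0$ with $y\in\mathbb Z_2^4$ primitive. Odd squares are $1$ and even squares are $0$ modulo $4$, so the number of odd coordinates is divisible by $4$; it is positive, so it is $4$. Odd squares are $1$ modulo $8$, so $q(y)\equiv4\pmod 8$, a contradiction. Finally $i^2=j^2=-1$ gives $|i|=|j|=1$.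

**Step 3. Zooming.** Given a nonempty open $U\subset X$, we find coordinates in which it is invisible. Choose $0\ne h\in R$ with $D(h)\subset U$. Multiplying by a power of the unit $2$, take $h\in\mathbb Z[x_1,\dots,x_n]$. Choose $\tau\in\mathbb Z^n$ with $h(\tau)\ne0$ and $m\ge1$ with $|2^m|_2<|h(\tau)|_2$. Let $T=\mathbb Q_2\langle X,Y\rangle$ and define $\rho:R\to T$ by
$$x_1\mapsto\tau_1+2^mX,\qquad x_2\mapsto\tau_2+2^mY,\qquad x_l\mapsto\tau_l\ \ (l\ge3).$$
Then $\rho(h)\in h(\tau)+2^m\mathbb Z_2\langle X,Y\rangle$. So $\rho(h)=h(\tau)(1-m')$ with $|m'|<1$, a unit of $T$. Put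
$$\varphi_1=(x_1-\tau_1)/2^m,\qquad\varphi_2=(x_2-\tau_2)/2^m .$$
These lie in $R$ because $\frac12\in R$, and $\rho(\varphi_1)=X$, $\rho(\varphi_2)=Y$.

**Step 4. The class survives on $U$.** Let $P$ be the module of Section 3 for $\Lambda$, $a=i$, $b=j$ and these $\varphi_1,\varphi_2$. Suppose $\xi_P|_U$ were trivial, for $\mathbf{SL}_1$ or $\mathbf{GL}_1$. Since $\Lambda\otimes_{R,\rho}T=\Lambda_0\otimes_{\mathbb Z[1/2]}T=D\langle X,Y\rangle$, (4) gives
$$\ker\big((X+i,\,Y+j)\text{ on }D\langle X,Y\rangle^2\big)\cong D\langle X,Y\rangle,$$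
contradicting Lemma 6 with $F=\mathbb Q_2$. So the image of $\check H^1(X,G)\to\check H^1(U,G)$ contains a nontrivial element, for both choices of $G$. As $U$ was arbitrary, Lemma 2 shows that every image is infinite. $\square$

## 7. Proof of Theorem 4

Three features of the polynomial ring were used: integer points at which $h$ does not vanish, a place that is inverted and at which the algebra ramifies, and a map to the Tate algebra. For general $R$ we recover them by writing $R$, up to localization, as a finite extension of a polynomial ring and choosing the place so that this extension has a section over a small polydisc.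

**Step 1. A hypersurface model.** Let $K=\mathrm{Frac}\,R$ and $N=\dim R-1\ge2$. By the dimension formula, $\dim R$ is $1+\mathrm{trdeg}(K/\mathbb Q)$ in characteristic $0$ and $\mathrm{trdeg}(K/\mathbb F_p)$ in characteristic $p$. If $\mathrm{char}\,K=0$, let $\mathfrak o=\mathbb Z$, $k=\mathbb Q$, and let $t_1,\dots,t_N$ be a transcendence basis of $K/\mathbb Q$. If $\mathrm{char}\,K=p$, let $t,t_1,\dots,t_N$ be a separating transcendence basis of $K/\mathbb F_p$ (it exists because $\mathbb F_p$ is perfect) and put $\mathfrak o=\mathbb F_p[t]$, $k=\mathbb F_p(t)$. Write $\mathfrak o[\mathbf t]=\mathfrak o[t_1,\dots,t_N]$. Then $K=k(\mathbf t)(\theta)$ is finite separable over $k(\mathbf t)$, and after scaling $\theta$ its minimal polynomial $\Phi(z)$ is monic with coefficients in $\mathfrak o[\mathbf t]$. Let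
$$B=\mathfrak o[\mathbf t][\theta]=\mathfrak o[\mathbf t][z]/(\Phi),$$
a domain, free over $\mathfrak o[\mathbf t]$, with fraction field $K$.

Both $R$ and $B$ are finitely generated with fraction field $K$. Clearing denominators of generators, there is $0\ne r_1\in R$ with $B\subset R_{r_1}$, and then $0\ne\sigma\in B$ with $R_{r_1}\subset B_\sigma$. It follows that $(R_{r_1})_\sigma=B_\sigma$. Writing $\sigma=y_1/r_1^l$ with $y_1\in R$ and $r=r_1y_1\ne0$, we get $R_r=B_\sigma$.

**Step 2. A place at which a fiber has a simple root.** This will produce the section. Let $\delta=\mathrm{disc}(\Phi)\in\mathfrak o[\mathbf t]$, nonzero by separability. As $\mathfrak o$ is infinite, there is $\tau^0\in\mathfrak o^N$ with $\delta(\tau^0)\ne0$. Put $q(z)=\Phi(\tau^0,z)\in\mathfrak o[z]$, monic with discriminant $M=\delta(\tau^0)\ne0$.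

*Claim: there is a prime $\pi\nmid M$ of $\mathfrak o$ modulo which $q$ has a root.* If $q(0)=0$, any of the infinitely many primes not dividing $M$ works. Otherwise substitute $q(0)Mz$ into $q$: every term of $q(q(0)Mz)$ is divisible by $q(0)$, and $q(q(0)Mz)=q(0)u(z)$ with $u\in1+Mz\,\mathfrak o[z]$. With $d=\deg q\ge1$, the leading coefficient of $u$ is $q(0)^{d-1}M^d\ne0$, so $u$ is nonconstant. As $\mathfrak o$ is infinite with finitely many units, $u$ takes a value $u(z_0)$, $z_0\in\mathfrak o$, that is neither $0$ nor a unit. Let $\pi$ be a prime dividing $u(z_0)$. If $\pi\mid M$, then $u(z_0)\equiv1\pmod\pi$, which is impossible. So $\pi\nmid M$, and $q(0)Mz_0$ is a root of $q$ modulo $\pi$.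

Let $v$ be the place of $\pi$, with completion $k_v$ and valuation ring $O_v$. Since $\pi\nmid\mathrm{disc}(q)$, the root modulo $\pi$ is simple, and Hensel's lemma gives a root $\theta^0\in O_v$ of $q$ with $q'(\theta^0)\in O_v^\times$.

**Step 3. The algebra.** We need an algebra that is division at $v$. By the Albert–Brauer–Hasse–Noether theorem there is a quaternion algebra $D/k$ with $D_v=D\otimes_kk_v$ division (ramified at $v$ and at one other nonarchimedean place). Then $D$ itself is division. Let $\Lambda_0\subset D$ be an $\mathfrak o$-order spanning $D$. One is obtained from any basis $1,d_2,d_3,d_4$ of $D$ by multiplying $d_2,d_3,d_4$ by a common denominator $n$ of the structure constants: $(nd_i)(nd_j)$ is then an $\mathfrak o$-combination of $1$ and the $nd_l$. Since $\Lambda_0$ spans $D$, there are noncommuting $a,b\in\Lambda_0$, and $c=ab-ba\in D^\times$. The elements of $\Lambda_0$ are integral over the integrally closed ring $\mathfrak o$, so their reduced traces and norms lie in $\mathfrak o$.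

The map $\Lambda_0\otimes_{\mathfrak o}\Lambda_0^{\mathrm{op}}\to\mathrm{End}_{\mathfrak o}(\Lambda_0)$ is a map of free $\mathfrak o$-modules of rank $16$ that becomes an isomorphism over $k$, because $D$ is central simple. So its determinant $\varepsilon\in\mathfrak o$ is nonzero. Choose $0\ne\mathcal N\in\mathfrak o$ divisible by $\pi$, by $\varepsilon$, and by $\mathrm{Nrd}(c)$. Then $\Lambda_0[1/\mathcal N]$ is Azumaya over $\mathfrak o[1/\mathcal N]$, and $c^{-1}=(\mathrm{Trd}(c)-c)/\mathrm{Nrd}(c)\in\Lambda_0[1/\mathcal N]$. The images of $a,b$ in $D_v$ are integral over $O_v$. An element of absolute value greater than $1$ cannot satisfy a monic equation over $O_v$, so $a,b\in O_{D_v}$.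

Put
$$R'=B_\sigma[1/\mathcal N]=R_r[1/\mathcal N],\qquad\Lambda=\Lambda_0\otimes_{\mathfrak o}R'.$$
Writing $\mathcal N=y/r^l$ with $y\in R$ and $r'=ry\neq0$, we have $R'=R[1/r']$. The algebra $\Lambda$ is a quaternion Azumaya algebra over $R'$, and $a,b\in\Lambda$ have $ab-ba=c\in\Lambda^\times$.

**Step 4. Zooming.** Let $U\subset X'$ be nonempty open and $0\ne h\in R'$ with $D(h)\subset U$. We build $\rho:R'[1/h]\to T:=k_v\langle X,Y\rangle$. Multiplying by a power of the unit $\sigma\mathcal N$ of $R'$, take $h\in B$. Let $\nu\in\mathfrak o[\mathbf t]$ be the norm of $h\sigma$ from the free $\mathfrak o[\mathbf t]$-algebra $B$. It is nonzero since $B$ is a domain, and by Cayley–Hamilton (the constant term of the characteristic polynomial of $h\sigma$ is $\pm\nu$) we have $\nu\in h\sigma B$.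

The set $\tau^0+\pi\mathfrak o^N$ is a product of infinite sets, so it contains $\tau$ with $\nu(\tau)\ne0$. Choose $m\ge1$ with $|\pi^m|_v<|\nu(\tau)|_v$. With $T^\circ=O_v\langle X,Y\rangle$, define $\rho:\mathfrak o[\mathbf t]\to T^\circ$ by
$$t_1\mapsto\tau_1+\pi^mX,\qquad t_2\mapsto\tau_2+\pi^mY,\qquad t_l\mapsto\tau_l\ \ (l\ge3);$$
this uses $N\ge2$. It remains to extend $\rho$.

*To $B$.* Let $\Phi^\rho\in T^\circ[z]$ be the image of $\Phi$. Since $m\ge1$ and $\tau\equiv\tau^0$ modulo $\pi$, we have $\Phi^\rho\equiv q$ modulo $\pi T^\circ$. So $\Phi^\rho(\theta^0)\equiv q(\theta^0)=0$, and $(\Phi^\rho)'(\theta^0)\equiv q'(\theta^0)$ is a unit modulo $\pi$. As $T^\circ$ is $\pi$-adically complete, Hensel's lemma gives a root of $\Phi^\rho$ in $T^\circ$. Sending $\theta$ to it extends $\rho$ to $B\to T^\circ$.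

*To $R'[1/h]$.* We have $\rho(\nu)\in\nu(\tau)+\pi^mT^\circ$, a unit of $T$ by the choice of $m$. As $\nu$ is a multiple of $h\sigma$ in $B$, $\rho(h\sigma)$ is a unit of $T$. Also $\mathcal N\in\mathfrak o\setminus0$ is a unit of $k_v$. So $\rho$ extends to $R'[1/h]=B[1/(\sigma\mathcal Nh)]\to T$.

Put $\varphi_1=(t_1-\tau_1)/\pi^m$ and $\varphi_2=(t_2-\tau_2)/\pi^m$. They lie in $R'$ because $\pi\mid\mathcal N$, and $\rho(\varphi_1)=X$, $\rho(\varphi_2)=Y$. On $\mathfrak o$ the map $\rho$ is the inclusion $\mathfrak o\subset k_v$, so $\Lambda\otimes_{R',\rho}T=\Lambda_0\otimes_{\mathfrak o}T=D_v\langle X,Y\rangle$.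

**Step 5. The class survives on $U$.** Let $P$ be the module of Section 3 over $R'$ for $\Lambda,a,b,\varphi_1,\varphi_2$. If $\xi_P|_U$ were trivial, for $\mathbf{SL}_1$ or $\mathbf{GL}_1$, then by (4) the kernel of $(X+a,\,Y+b)$ on $D_v\langle X,Y\rangle^2$ would be isomorphic to $D_v\langle X,Y\rangle$. This contradicts Lemma 6 with $F=k_v$ and the division algebra $D_v$. So the image for $U$ is nontrivial, for every nonempty open $U\subset X'$, and by Lemma 2 it is always infinite.

**Step 6. Smaller affine open sets.** Let $X''\subset X'$ be a nonempty affine open set and $U\subset X''$ nonempty open. The map $\check H^1(X',G)\to\check H^1(U,G)$ factors through $\check H^1(X'',G)$. So the image of $\check H^1(X'',G)\to\check H^1(U,G)$ contains the infinite image of $\check H^1(X',G)$, and is infinite. $\square$
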